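# Wedge products of resonant and coresonant 1-forms on Anosov 3-manifolds

## 1. Continuous invariant forms vanish

Let $\mathcal M$ be a closed smooth $3$-manifold and $X$ a smooth vector field on it with flow $\varphi_t$. The flow is **Anosov** if there is a continuous flow-invariant splitting $T\mathcal M=\mathbb RX\oplus E_s\oplus E_u$ and constants $C,\chi>0$ with
$$\|d\varphi_tZ\|\le Ce^{-\chi t}\|Z\|\ (Z\in E_s,\ t\ge0),\qquad \|d\varphi_{-t}Z\|\le Ce^{-\chi t}\|Z\|\ (Z\in E_u,\ t\ge0).$$
It is **transitive** if some orbit is dense. Both $E_s$ and $E_u$ are line bundles: if, say, $E_s=0$, then $E_u$ has rank two and $|\det d\varphi_t|\to\infty$ uniformly as $t\to\infty$, which contradicts $\operatorname{vol}(\varphi_t(\mathcal M))=\operatorname{vol}(\mathcal M)$.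

Take two $1$-forms $u,u_*$ that are killed by $\iota_X$ and invariant under the flow. If $u\wedge u_*=0$, must one of them vanish? Suppose first that one of them, say $u$, is continuous.

**Lemma 0.** Let $u$ be a continuous $1$-form with $\iota_Xu=0$ and $\varphi_t^*u=u$ for all $t$. Then $u=0$.

**Proof.** For $Z\in E_s$ and $t\ge 0$, $|u(Z)|=|u(d\varphi_tZ)|\le \|u\|_{C^0}\,Ce^{-\chi t}\|Z\|\to0$. For $Z\in E_u$ we use $t\to-\infty$ in the same way. Together with $u(X)=0$ this gives $u=0$. $\square$

So in the continuous case the answer is yes, and the equation $u\wedge u_*=0$ is not even used. What changes in general is that the invariant forms of interest are distributions: $u$ is smooth along the weak unstable directions and may be very rough along $E_s$, while $u_*$ is smooth along the weak stable directions and may be rough along $E_u$. Neither can be evaluated on a vector, so the proof above makes no sense for them, and the equation $u\wedge u_*=0$ has to do real work. The next section makes this precise.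

## 2. Distributional forms with wavefront sets in the dual bundles

Put $E_{cs}=\mathbb RX\oplus E_s$ and $E_{cu}=\mathbb RX\oplus E_u$ (the weak stable and weak unstable bundles). Define $E_0^*,E_s^*,E_u^*\subset T^*\mathcal M$ by
$$E_0^*(E_s\oplus E_u)=0,\qquad E_s^*(E_{cs})=0,\qquad E_u^*(E_{cu})=0 .$$
Thus $E_s^*$ is the conormal bundle of the weak stable leaves and $E_u^*$ that of the weak unstable leaves. The sum of the three bundles is direct.

**Wavefront sets.** Distributions are complex valued. A nonzero covector $\zeta_0$ at $z_0$ is *not* in $WF(v)$ if, for some cutoff $a$ with $a(z_0)\neq0$, the Fourier transform of $av$ (in coordinates) decays faster than every power in a conic neighborhood of $\zeta_0$. We write $\mathcal D'_\Gamma(\mathcal M;\Lambda^1)$ for the distributional $1$-forms with wavefront set in $\Gamma$.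

**Example.** On $\mathbb R^2$ with coordinates $(s,x)$ let $v=\delta(s)$. For a cutoff $a$, $\widehat{av}(\alpha)=\int a(0,x)e^{-i\alpha_xx}dx$ does not depend on $\alpha_s$ and decays rapidly in $\alpha_x$. So $WF(v)$ lies over $\{s=0\}$ in the directions $\mathbb R\,ds$. Two consequences of such knowledge are used all the time. First, $v$ can be restricted to a curve whose conormals avoid $WF(v)$: here to $\{x=0\}$, where the restriction is $\delta(s)$, while the curve $\{s=0\}$ is not allowed. Second, two distributions can be multiplied if no covector in one wavefront set is the negative of a covector in the other: $\delta(s)\cdot\delta(x)$ is defined, and equals $\delta_{(0,0)}$.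

**Definition.** The spaces of resonant and coresonant $1$-forms at zero are
$$\mathrm{Res}_0^1=\{u\in\mathcal D'_{E_u^*}(\mathcal M;\Lambda^1):\iota_Xu=0,\ \mathcal L_Xu=0\},\qquad \mathrm{Res}_{0*}^1=\{u_*\in\mathcal D'_{E_s^*}(\mathcal M;\Lambda^1):\iota_Xu_*=0,\ \mathcal L_Xu_*=0\}.$$

Since $E_u^*\cap E_s^*=0$, the wedge product $u\wedge u_*$ is a well-defined distributional $2$-form. The question, from Mihajlo Cekić and Gabriel P. Paternain, "Resonant forms at zero for dissipative Anosov flows", arXiv:2211.06255 (2022), is: *does $u\wedge u_*=0$ force $u=0$ or $u_*=0$, for every transitive Anosov $X$ on every closed $3$-manifold?*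

**A case by hand: suspensions of hyperbolic toral automorphisms.** Let $A\in SL(2,\mathbb Z)$ have eigenvalues $\nu>1$ and $\nu^{-1}$, and let $\mathcal M=\mathbb T^2\times\mathbb R/(z,t+1)\sim(Az,t)$, $X=\partial_t$. Let $\eta_s,\eta_u$ be the constant $1$-forms dual to the eigenvectors, so $A^*\eta_s=\nu^{-1}\eta_s$ and $A^*\eta_u=\nu\eta_u$. A form $u\in\mathrm{Res}^1_0$ is determined by its restriction $\tilde u=f\eta_s+h\eta_u$ to $\mathbb T^2\times\{0\}$ (Section 6 spells this out), $A^*\tilde u=\tilde u$, and $WF(\tilde u)\subset\mathbb R\eta_s$. Hence $f\circ A=\nu f$ and $h\circ A=\nu^{-1}h$, which for Fourier coefficients reads $\hat f(A^{T}k)=\nu^{-1}\hat f(k)$ and $\hat h(A^Tk)=\nu\hat h(k)$. For $k=0$ both vanish. Let $k\ne0$ be an integer covector. Write it as a combination of $\eta_s$ and $\eta_u$; both coefficients are nonzero, because $\nu^{\pm1}$ is irrational and so $k$ is not an eigenvector of $A^T$. So $(A^T)^nk$ has size comparable to $\nu^n$ and its direction tends to that of $\eta_u$ as $n\to\infty$. In such directions $\hat f,\hat h$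 decay rapidly; but $\hat f((A^T)^nk)=\nu^{-n}\hat f(k)$ and $\hat h((A^T)^nk)=\nu^n\hat h(k)$ do not, unless $\hat f(k)=\hat h(k)=0$. So $\mathrm{Res}_0^1=0$ here, and the question has a trivial positive answer.

## 3. The theorem, a borderline example, and a dimension count

The answer is yes, in a stronger form: vanishing on one open set is enough, and other eigenvalues than $0$ are allowed. Fix a Riemannian metric and put, for $t\ge0$,
$$N_s(t)=\sup_{\mathcal M}\|d\varphi_t|_{E_s}\|,\qquad N_u(t)=\sup_{\mathcal M}\|d\varphi_{-t}|_{E_u}\| .$$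
Both are $O(e^{-\chi t})$.

**Theorem A.** Let $X$ be a transitive Anosov vector field on a closed $3$-manifold, $\lambda,\mu\in\mathbb C$, and

* $u\in\mathcal D'_{E_u^*}(\mathcal M;\Lambda^1)$, $\iota_Xu=0$, $\mathcal L_Xu=\lambda u$;
* $u_*\in\mathcal D'_{E_s^*}(\mathcal M;\Lambda^1)$, $\iota_Xu_*=0$, $\mathcal L_Xu_*=\mu u_*$.

Assume $\liminf_{t\to\infty}e^{t\,\mathrm{Re}\lambda}N_s(t)=0$ and $\liminf_{t\to\infty}e^{-t\,\mathrm{Re}\mu}N_u(t)=0$. If $u\wedge u_*$ vanishes on a non-empty open set, then $u=0$ or $u_*=0$.

For $\lambda=\mu=0$ the assumptions on $N_s,N_u$ hold. So for all $u\in\mathrm{Res}_0^1$, $u_*\in\mathrm{Res}_{0*}^1$, $u\wedge u_*=0$ implies $u=0$ or $u_*=0$; moreover $\operatorname{supp}(u\wedge u_*)=\mathcal M$ whenever both forms are nonzero.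

**Proposition B.** The hypothesis on $\lambda$ in Theorem A cannot be weakened to $e^{t\,\mathrm{Re}\lambda}N_s(t)=O(1)$. By time reversal, the analogous statement holds for $\mu$.

**Corollary C.** If $m=\dim\mathrm{Res}_0^1\ge1$ and $n=\dim\mathrm{Res}_{0*}^1\ge1$, then $\dim\operatorname{span}\{u\wedge u_*\}\ge m+n-1$.

## 4. Singular forms on a square with zero wedge product, and the linear saddle

A sensible first attempt is local: $u$ is singular only in the conormal directions of one foliation, $u_*$ only in those of a transversal one, so near a point the product should behave like a tensor product $\theta(s)\theta_*(x)$, which vanishes only if a factor does. On a surface transverse to the flow, this attempt would use nothing but the wavefront sets, and perhaps the supports. It fails, as the following example shows.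

**Example.** Let $(s_j)_{j\ge1}$ and $(x_k)_{k\ge1}$ be sequences of pairwise distinct nonzero points, each dense in $(-1,1)$. Put
$$\phi_j(x)=\prod_{k\le j}(x-x_k),\qquad \psi_k(s)=\prod_{j<k}(s-s_j),$$
$$v=\sum_jc_j\,\phi_j(x)\,\delta(s-s_j)\,ds,\qquad v_*=\sum_kd_k\,\psi_k(s)\,\delta(x-x_k)\,dx,$$
with $c_j=2^{-j}(1+\|\phi_j\|_{C^j})^{-1}$, $d_k=2^{-k}(1+\|\psi_k\|_{C^k})^{-1}$, norms on $[-1,1]$. Since $\phi_j$ has degree $j$, $\|\phi_j\|_{C^m}=\|\phi_j\|_{C^j}$ for $m\ge j$, so $\sum_jc_j\|\phi_j\|_{C^m}<\infty$ for every $m$; the same holds for $d_k\psi_k$.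

For a cutoff $a$, the Fourier transform of $a$ times the coefficient of $v$ is $\sum_jc_je^{-i\alpha_ss_j}\int a(s_j,x)\phi_j(x)e^{-i\alpha_xx}dx=O(\langle\alpha_x\rangle^{-m})$ for all $m$, uniformly in $\alpha_s$. So $WF(v)\subset\mathbb R\,ds$, and the partial sums converge in $\mathcal D'_{\mathbb R ds}$. Likewise $WF(v_*)\subset\mathbb R\,dx$. Hence $v\wedge v_*$ is the limit of finite sums of the terms
$$c_jd_k\,\phi_j(x_k)\,\psi_k(s_j)\,\delta(s-s_j)\delta(x-x_k)\,ds\wedge dx .$$
If $k\le j$ then $\phi_j(x_k)=0$; if $j<k$ then $\psi_k(s_j)=0$. So $v\wedge v_*=0$. Yet both supports are the whole square: in any open box pick $s_j$; on the line $s=s_j$ the measure $v$ has the part $c_j\phi_j(x)\,dx$, which is not zero. Also the restrictions $v|_{\{x=0\}}=\sum c_j\phi_j(0)\delta(s-s_j)ds$ and $v_*|_{\{s=0\}}=\sum d_k\psi_k(0)\delta(x-x_k)dx$ are both nonzero.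

So the tensor-product intuition is false without dynamics. Here is how dynamics restores it.

**The linear saddle.** Let $f(s,x)=(\rho s,\rho^{-1}x)$ with $0<\rho<1$, and let $\tilde u=A\,ds+B\,dx$, $\tilde u_*=C\,ds+E\,dx$ be compactly supported and, for the moment, smooth. Describe a point $z$ by the mixed coordinates $\sigma=s(z)$ (its position in the contracting direction *now*) and $\xi=x(f^nz)$ (its position in the expanding direction *$n$ steps later*). Then $z=(\sigma,\rho^n\xi)$, $f^nz=(\rho^n\sigma,\xi)$, and the form $\tilde u\wedge(f^n)^*\tilde u_*$ reads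
$$\big(A(\sigma,\rho^n\xi)E(\rho^n\sigma,\xi)-\rho^{2n}B(\sigma,\rho^n\xi)C(\rho^n\sigma,\xi)\big)\,d\sigma\wedge d\xi .$$
As $n\to\infty$ its integral tends to $\int A(\sigma,0)d\sigma\cdot\int E(0,\xi)d\xi$, the product of the integral of $\tilde u$ over the stable axis and that of $\tilde u_*$ over the unstable axis. The saddle turns a wedge product into a tensor product of restrictions. If $\tilde u_*$ is $f$-invariant up to a factor, then inserting cutoffs $a$, $b$ does not disturb the vanishing:
$$(a\tilde u)\wedge(f^n)^*(b\tilde u_*)=a\,(b\circ f^n)\cdot(\text{factor})\cdot\tilde u\wedge\tilde u_* =0 .$$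
So at every periodic orbit in the open set we should get: $u$ vanishes on the weak stable leaf, or $u_*$ vanishes on the weak unstable leaf. This must be proved for a nonlinear saddle and for distributions (Section 7). We then spread the vanishing to all weak stable leaves (Section 8), and show that an invariant form that vanishes on all of them is zero (Sections 9 and 10).

## 5. Textbook facts, and the $C^1$ regularity of the weak foliations

**(F1) Stable manifold theorem.** $E_s,E_u,E_{cs},E_{cu}$ are tangent to foliations with $C^\infty$ leaves. Local leaves of uniform size depend continuously on the base point in $C^k$ for every $k$. In particular arclength parametrizations of strong stable leaves have derivatives of every order bounded uniformly on $\mathcal M$. There is local product structure.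

**(F2) The bundles $E_{cs}$ and $E_{cu}$ are $C^1$** (for Anosov flows on $3$-manifolds). We prove it for $E_{cs}$; the other case follows by time reversal.

Let $N=T\mathcal M/\mathbb RX$, with the induced action of $d\varphi_t$ and the invariant splitting $N=\bar E_s\oplus\bar E_u$. For $T>0$ put $\lambda_s=\|d\varphi_T|_{\bar E_s}\|$ and $\lambda_u=\|d\varphi_T|_{\bar E_u}\|$, functions on $\mathcal M$. Since $\lambda_u$ is bounded below by a positive constant independent of $T\geq 0$, and $d\varphi_T$ is bounded on $E_{cs}$, we have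
$$\|d\varphi_T(y)\|\le C\lambda_u(y)\quad\text{with $C$ independent of $T$.}$$
Fix $T$ so large that $\lambda_s/\lambda_u<\frac18$ and $2C\sup\lambda_s\le\frac12$. Then choose smooth line bundles $S,U$ close to $\bar E_s,\bar E_u$. For $y'=\varphi_T(y)$ write $d\varphi_{-T}:N_{y'}\to N_y$ in the splittings $S\oplus U$, with local unit generators, as $\begin{pmatrix}a&b\\c&d\end{pmatrix}$. It maps the line $\{(e,ve)\}$ of slope $v\in\operatorname{Hom}(S,U)_{y'}$ to the line of slope
$$F(v)=\frac{c+dv}{a+bv},\qquad \partial_vF=\frac{ad-bc}{(a+bv)^2}.$$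
For the exact splitting $b=c=0$ and $|d/a|=\lambda_s(y)/\lambda_u(y)$. So if $S,U$ are close enough to the exact splitting, then on the unit ball bundle $\mathbb B\subset\operatorname{Hom}(S,U)$ the map $F$ is smooth, $\|\partial_vF\|\le2\lambda_s(y)/\lambda_u(y)<\frac14$ and $|F(0)|\le\frac12$, whence $F(\mathbb B)\subset\mathbb B$; and $\bar E_s$ is the graph of a section of $\mathbb B$. Let $\sigma_0=0$ and $\sigma_n=F\circ\sigma_{n-1}\circ\varphi_T$. By the contraction principle $\sigma_n$ converges uniformly to the unique invariant section $\sigma$ of $\mathbb B$. The section with graph $\bar E_s$ is invariant, so it is $\sigma$.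

It remains to see that the derivatives converge. With a connection on $\operatorname{Hom}(S,U)$,
$$\nabla\sigma_n=b_n+L_n\nabla\sigma_{n-1},\qquad (L_na)(y)=\partial_vF\cdot a(\varphi_Ty)\cdot d\varphi_T(y),$$
where $b_n$ (the horizontal derivative of $F$) and $\partial_vF$ are continuous functions evaluated at $\sigma_{n-1}(\varphi_Ty)$. So $b_n$ and the coefficient of $L_n$ converge uniformly, to $b$ and to the coefficient of an operator $L$. Moreover $\|L_n\|\le\sup\big(2\tfrac{\lambda_s}{\lambda_u}\,C\lambda_u\big)=2C\sup\lambda_s\le\frac12$, and the same for $L$. Let $a$ be the continuous solution of $a=b+La$. Then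
$$\|\nabla\sigma_n-a\|\le\tfrac12\|\nabla\sigma_{n-1}-a\|+\|b_n-b\|+\|(L_n-L)a\|,$$
and the last two terms tend to $0$, so $\nabla\sigma_n\to a$ uniformly. Hence $\sigma$ is $C^1$, and so is $E_{cs}$, the preimage of $\bar E_s$ in $T\mathcal M$. $\square$

**(F3) Recurrence.** If $X$ is transitive Anosov, then for all non-empty open $U,V$ there are arbitrarily large $t$ with $\varphi_t(U)\cap V\neq\emptyset$, and periodic orbits are dense.

Let the orbit of $x$ be dense. Its closure is the union of the orbit with $\alpha(x)\cup\omega(x)$, and an orbit has empty interior (it is a countable union of compact arcs in a $3$-manifold). The open set $\mathcal M\setminus(\alpha(x)\cup\omega(x))$ lies in the orbit, so it is empty. Thus $x\in\omega(x)$ or $x\in\alpha(x)$; these sets are closed and invariant, so $\omega(x)=\mathcal M$ or $\alpha(x)=\mathcal M$. If $\omega(x)=\mathcal M$, choose $t_1$ with $\varphi_{t_1}x\in U$ and then $t_2$ arbitrarily large with $\varphi_{t_2}x\in V$; take $t=t_2-t_1$. If $\alpha(x)=\mathcal M$, choose $t_1$ with $\varphi_{t_1}x\in V$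 and $t_2$ arbitrarily negative with $\varphi_{t_2}x\in U$; take $t=t_1-t_2$. With $U=V$ we see that all points are non-wandering, and the Anosov closing lemma gives the density of periodic orbits.

**(F4) Microlocal facts**, from Hörmander, *Analysis of Linear Partial Differential Operators I*: Thm 7.7.1 (non-stationary phase, with constants uniform when the phases are bounded in $C^{k+1}$ and have gradients bounded below); Prop. 8.1.3 (the Fourier transform of a compactly supported distribution decays rapidly on closed cones disjoint from the directions of its wavefront set); Thm 8.2.3 (mollifications converge in $\mathcal D'_\Gamma$); Thm 8.2.4 (pullback); Thm 8.2.10 (product). Pullback and product are sequentially continuous on the spaces $\mathcal D'_\Gamma$. Mollifying with a nonnegative kernel of integral one multiplies Fourier transforms by factors bounded by $1$ that converge pointwise to $1$. We write $\langle\alpha\rangle=(1+|\alpha|^2)^{1/2}$.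

## 6. Flow boxes and restriction to weak leaves

Near any point take coordinates $(w_1,z)$, $z\in Q\subset\mathbb R^2$, with $X=\partial_{w_1}$, and let $\pi(w_1,z)=z$. Because $\iota_Xu=0$, $u=\sum_ju_j\,dz_j$; because $\mathcal L_Xu=\lambda u$, $\partial_{w_1}(e^{-\lambda w_1}u_j)=0$. Hence
$$u=e^{\lambda w_1}\pi^*\tilde u,\qquad \tilde u=u|_{\{w_1=0\}},\tag{1}$$
with $\tilde u$ a distributional $1$-form on $Q$. (The restriction is allowed: covectors in $E_u^*$ kill $\partial_{w_1}$, so they are not conormal to the slice.) The bundle $E_{cu}$ is flow invariant, so the line field $d\pi(E_u)=d\pi(E_{cu})$ on $Q$ does not depend on $w_1$, and $WF(\tilde u)\subset(d\pi E_u)^\perp$. Likewise $u_*=e^{\mu w_1}\pi^*\tilde u_*$ with $WF(\tilde u_*)\subset(d\pi E_s)^\perp$. On the box $u\wedge u_*=e^{(\lambda+\mu)w_1}\pi^*(\tilde u\wedge\tilde u_*)$, so $u\wedge u_*=0$ there if and only if $\tilde u\wedge\tilde u_*=0$.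

The conormal bundle of a leaf $L$ of $E_{cs}$ is $E_s^*|_L$, and $E_s^*\cap E_u^*=0$. So $u|_L$ is well defined. In the same way $u_*$ restricts to leaves of $E_{cu}$.

## 7. A product formula at a periodic orbit

**Proposition 1.** Let $\gamma$ be a periodic orbit, $q\in\gamma$, and $u\wedge u_*=0$ near $q$. Then $u|_{W^{cs}(\gamma)}=0$ or $u_*|_{W^{cu}(\gamma)}=0$.

Here $u,u_*$ are as in Theorem A, and no condition on $\lambda,\mu$ is used.

**Step 1: reduce to a saddle map of the plane.** Take a flow box at $q$ with transversal $Q=\{w_1=0\}$. Let $f(z)=\varphi_{\tau(z)}(z)$ be the return map, with $\tau$ smooth and $\tau(q)=T_0$ the period. The derivative of $f$ at $q$ is the action of $d\varphi_{T_0}$ on $T_q\mathcal M/\mathbb RX$, so $q$ is a hyperbolic fixed point with eigenvalues $\mu_0$ (on $E_s$) and $\lambda_0$ (on $E_u$), $|\mu_0|<1<|\lambda_0|$. Near $q$,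
$$\varphi_{T_0}(w_1,z)=\varphi_{w_1+T_0-\tau(z)}(0,f(z))=(w_1+T_0-\tau(z),f(z)).$$
Since $\varphi_{T_0}^*u_*=e^{\mu T_0}u_*$ and $u_*=e^{\mu w_1}\pi^*\tilde u_*$, comparing both sides gives
$$f^*\tilde u_*=e^{\mu\tau}\tilde u_*\quad\text{near }q.\tag{2}$$

Choose smooth coordinates $(s,x)$ on $Q$ with $q=0$, $W^s_{loc}=\{x=0\}$, $W^u_{loc}=\{s=0\}$, the traces of $W^{cs}_{loc}(q)$ and $W^{cu}_{loc}(q)$. Over $q$ we have $WF(\tilde u)\subset\mathbb R\,ds$ and $WF(\tilde u_*)\subset\mathbb R\,dx$. Put
$$\Gamma=\{|\alpha_x|\le|\alpha_s|\},\qquad\Gamma_*=\{|\beta_s|\le|\beta_x|\}.$$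
The line fields $d\pi E_u,d\pi E_s$ are continuous. So over a small box $R=(-\delta,\delta)^2$ we have $WF(\tilde u)\subset\{|\alpha_x|\le\frac12|\alpha_s|\}$ and $WF(\tilde u_*)\subset\{|\beta_s|\le\frac12|\beta_x|\}$, inside the interiors of $\Gamma$ and $\Gamma_*$. We also take $R$ so small that (2) and $\tilde u\wedge\tilde u_*=0$ hold on $R$.

**Step 2: mixed coordinates for one iterate.** The purpose is to describe a pair $z,f(z)$ by the $s$-coordinate of the first and the $x$-coordinate of the second. Write $f=(f_1,f_2)$. By invariance of the axes $f_1(0,x)=0$ and $f_2(s,0)=0$, and $df(0)=\operatorname{diag}(\mu_0,\lambda_0)$. On a box $|s|,|x|<\delta_1$, $|\partial_xf_2|$ is bounded below by a constant $>1$. So $f_2(s,\cdot)$ is strictly monotone, vanishes at $0$, and its image contains $(-\delta_1,\delta_1)$. Hence for $|s|,|x'|<\delta_1$ the equation $x'=f_2(s,x)$ has a unique solution $x=p(s,x')$ with $|x|<\delta_1$; it is smooth, and $p(s,0)=0$. Put $g(s,x')=f_1(s,p(s,x'))$, so $g(0,x')=0$. At $0$,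
$$\partial_{x'}p=\lambda_0^{-1},\qquad \partial_sp=-\frac{\partial_sf_2}{\partial_xf_2}=0,\qquad \partial_sg=\mu_0,\qquad \partial_{x'}g=\partial_xf_1\cdot\partial_{x'}p=0 .$$
Hence for $\delta<\delta_1$ small there is $\rho<1$ such that on a neighborhood of $[-\delta,\delta]^2$
$$|\partial_sg|,\ |\partial_{x'}p|\le\rho,\qquad |\partial_{x'}g|,\ |\partial_sp|\le\tfrac{1-\rho}2,\tag{3}$$
so $|g|\le\rho|s|$ and $|p|\le\rho|x'|$. For $(s,x),(s',x')\in R$,
$$(s',x')=f(s,x)\iff s'=g(s,x'),\ x=p(s,x').\tag{4}$$

**Step 3: mixed coordinates for $n$ iterates, with bounds uniform in $n$.** Let $R_n=\{z:f^i(z)\in R,\ 0\le i\le n\}$, an open set. For $(\sigma,\xi)\in R$ consider the system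
$$s_0=\sigma,\quad s_{i+1}=g(s_i,x_{i+1}),\quad x_i=p(s_i,x_{i+1}),\quad x_n=\xi\qquad(0\le i<n)$$
for $\zeta=(s_0,\dots,s_n,x_0,\dots,x_n)$. It is a fixed point equation $\zeta=\mathfrak T(\zeta;\sigma,\xi)$. The map $\mathfrak T$ sends the cube $[-\delta,\delta]^{2n+2}$ to itself, and by (3) it is a sup-norm contraction with constant $\theta=\rho+\frac{1-\rho}2=\frac{1+\rho}2<1$. So there is a unique solution. From $|g|\le\rho|s|$ and $|p|\le\rho|x'|$ it satisfies
$$|s_i|\le\rho^i|\sigma|,\qquad|x_i|\le\rho^{n-i}|\xi|.$$
As $\|D_\zeta\mathfrak T\|\le\theta$, the matrix $I-D_\zeta\mathfrak T$ is invertible and $\zeta$ is smooth in $(\sigma,\xi)$ by the implicit function theorem. For a multi-index $\kappa\ne0$, applying $\partial^\kappa$ to the equation gives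
$$\partial^\kappa\zeta=(I-D_\zeta\mathfrak T)^{-1}\mathcal R_\kappa,\qquad\|(I-D_\zeta\mathfrak T)^{-1}\|_{\ell^\infty\to\ell^\infty}\le(1-\theta)^{-1}.$$
Each component of $\mathcal R_\kappa$ is $\partial^\kappa\sigma$, or $\partial^\kappa\xi$, or a universal polynomial in derivatives of order $<|\kappa|$ of the two variables $s_i,x_{i+1}$, with coefficients derivatives of $g$ or $p$. The number of terms depends on $\kappa$ only. By induction on $|\kappa|$ all derivatives of all components of $\zeta$ are bounded uniformly in $n$.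

Put $P_n(\sigma,\xi)=x_0$ and $G_n(\sigma,\xi)=s_n$. They are bounded in every $C^k(R)$ uniformly in $n$, and $|P_n|,|G_n|\le\rho^n\delta$. By Arzelà–Ascoli every subsequence has a subsequence converging in $C^k$, and the limit can only be $0$. So
$$P_n\to0,\quad G_n\to0\quad\text{in }C^k(R)\text{ for all }k.\tag{5}$$
By (4), the points $z_i=(s_i,x_i)$ satisfy $z_{i+1}=f(z_i)$. So $\Phi_n(\sigma,\xi)=(\sigma,P_n(\sigma,\xi))$ maps $R$ into $R_n$, and $f^n\circ\Phi_n=(G_n,\xi)$. Conversely the orbit of $z\in R_n$ solves the system with $\sigma=s(z)$, $\xi=x(f^nz)$, so by uniqueness $\Phi_n$ is a bijection $R\to R_n$ with smooth inverse $z\mapsto(s(z),x(f^nz))$. It is a diffeomorphism.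

**Step 4: an integral that vanishes for every $n$.** Let $a,b\in C_c^\infty(R)$ and $\tau_n=\sum_{i<n}\tau\circ f^i$. From (2), by induction using $f(R_n)\subset R_{n-1}$, $(f^n)^*\tilde u_*=e^{\mu\tau_n}\tilde u_*$ on $R_n$. Hence
$$(a\tilde u)\wedge(f^n)^*(b\tilde u_*)=a\,(b\circ f^n)\,e^{\mu\tau_n}\,\tilde u\wedge\tilde u_*=0\quad\text{on }R_n.\tag{6}$$
The product is defined because $f^n$ preserves the line field $d\pi E_s$, so $(f^n)^*(b\tilde u_*)$ still has its wavefront set in $(d\pi E_s)^\perp$. In the coordinates $(\sigma,\xi)$ the form is supported where $\sigma\in\mathrm{pr}_s\operatorname{supp}a$ and $\xi\in\mathrm{pr}_x\operatorname{supp}b$, a compact subset of $R$. So we may integrate: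
$$0=\int_{R_n}(a\tilde u)\wedge(f^n)^*(b\tilde u_*).\tag{7}$$

**Step 5: write the integral with Fourier transforms.** Write $a\tilde u=A\,ds+B\,dx$ and $b\tilde u_*=C\,ds+E\,dx$, and let $a_1,b_1\in C_c^\infty(R)$ equal $1$ near $\operatorname{supp}a$, $\operatorname{supp}b$. Replace $A,B,C,E$ by mollifications with small parameter $\varepsilon$, still supported where $a_1=1$, respectively $b_1=1$. For fixed $n$ the integral of the mollified forms converges to the one in (7) as $\varepsilon\to0$: by (F4) the mollifications converge in $\mathcal D'_{(d\pi E_u)^\perp}$ and $\mathcal D'_{(d\pi E_s)^\perp}$, pullback by $f^n$ preserves $(d\pi E_s)^\perp$ and is continuous, the wedge product is sequentially continuous, and in $(\sigma,\xi)$ all supports stay in $\mathrm{pr}_s\operatorname{supp}a_1\times\mathrm{pr}_x\operatorname{supp}b_1$.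

For the mollified forms change variables by $\Phi_n$. We have
$$\Phi_n^*(A\,ds+B\,dx)=(A+B\,\partial_\sigma P_n)\,d\sigma+B\,\partial_\xi P_n\,d\xi,$$
$$(f^n\Phi_n)^*(C\,ds+E\,dx)=C\,\partial_\sigma G_n\,d\sigma+(C\,\partial_\xi G_n+E)\,d\xi,$$
so the coefficient of $d\sigma\wedge d\xi$ in the wedge product is
$$AE+AC\,\partial_\xi G_n+BE\,\partial_\sigma P_n+BC\,(\partial_\sigma P_n\partial_\xi G_n-\partial_\xi P_n\partial_\sigma G_n),\tag{8}$$
with $A,B$ evaluated at $(\sigma,P_n)$ and $C,E$ at $(G_n,\xi)$. By Fourier inversion the integral is, up to one overall orientation sign, a sum of four terms of the form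
$$(2\pi)^{-4}\iint\hat A(\alpha)\hat E(\beta)H_n(\alpha,\beta)\,d\alpha\,d\beta,\qquad H_n=\int c_n\,a_1(\sigma,P_n)\,b_1(G_n,\xi)\,e^{i\Theta}\,d\sigma\,d\xi,\tag{9}$$
$$\Theta=\alpha_s\sigma+\alpha_xP_n+\beta_sG_n+\beta_x\xi .$$
In the other three terms $\hat A\hat E$ is replaced by $\hat A\hat C$, $\hat B\hat E$, $\hat B\hat C$. Here $c_n=1$ in the first term, and $c_n$ is $\partial_\xi G_n$, $\partial_\sigma P_n$ or the last bracket of (8) in the others. The amplitudes are supported in a fixed compact subset of $R$ and bounded in every $C^k$ uniformly in $n$.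

**Step 6: one integrable bound for all $n$ and $\varepsilon$.** We need it to remove the mollification and then to let $n\to\infty$. By (F4) and the choice of $R$ there is $N$ with $|\hat A(\alpha)|,|\hat B(\alpha)|\le C\langle\alpha\rangle^N$, rapidly decaying for $\alpha\notin\Gamma$, and $|\hat C(\beta)|,|\hat E(\beta)|\le C\langle\beta\rangle^N$, rapidly decaying for $\beta\notin\Gamma_*$. Mollification keeps these bounds. By (5), for $n\ge n_0$ the first derivatives of $P_n,G_n$ are at most $\frac18$ in modulus. Note
$$\nabla\Theta=(\alpha_s+\alpha_x\partial_\sigma P_n+\beta_s\partial_\sigma G_n,\ \ \beta_x+\alpha_x\partial_\xi P_n+\beta_s\partial_\xi G_n).$$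

* *$\alpha\in\Gamma$, $\beta\in\Gamma_*$.* If $|\alpha_s|\ge|\beta_x|$, the first component is at least $|\alpha_s|-\frac18|\alpha_x|-\frac18|\beta_s|\ge\frac78|\alpha_s|-\frac18|\beta_x|\ge\frac34|\alpha_s|$ in modulus; otherwise the second is at least $\frac34|\beta_x|$. As $|\alpha|+|\beta|\le\sqrt2(|\alpha_s|+|\beta_x|)$, we get $|\nabla\Theta|\ge c(|\alpha|+|\beta|)$, while all derivatives of $\Theta$ are $O(|\alpha|+|\beta|)$ uniformly in $n$. Non-stationary phase for $\Theta/(|\alpha|+|\beta|)$ gives $|H_n|\le C_k(1+|\alpha|+|\beta|)^{-k}$ for all $k$. With $k>2N+4$ the integrand in (9) has an integrable bound.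
* *$\alpha\in\Gamma$, $\beta\notin\Gamma_*$.* If $|\beta|\le|\alpha_s|$, the first component is at least $\frac78|\alpha_s|-\frac18|\beta_s|\ge\frac34|\alpha_s|$ in modulus and $|\alpha|+|\beta|\le(\sqrt2+1)|\alpha_s|$, so the same bound on $H_n$ holds. If $|\beta|>|\alpha_s|\ge|\alpha|/\sqrt2$, use $|H_n|\le C$ and the rapid decay of $\hat E(\beta)$ or $\hat C(\beta)$: since $|\alpha|\le\sqrt2|\beta|$, a high power of $\langle\beta\rangle^{-1}$ absorbs $\langle\alpha\rangle^N$ and still gives integrability in both variables.
* *$\alpha\notin\Gamma$, $\beta\in\Gamma_*$.* Symmetric. If $|\alpha|\le|\beta_x|$, the second component is at least $\frac34|\beta_x|$ in modulus; otherwise use the decay of $\hat A(\alpha)$ or $\hat B(\alpha)$.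
* *$\alpha\notin\Gamma$, $\beta\notin\Gamma_*$.* Both Fourier transforms decay rapidly and $|H_n|\le C$.

So the integrands in (9) are dominated, uniformly in $n\ge n_0$ and $\varepsilon$, by one integrable function. Letting $\varepsilon\to0$, the sum of the four terms (9) *without* mollification equals $\pm$ the integral in (7), that is, $0$, for each $n\ge n_0$.

**Step 7: let $n\to\infty$.** By (5), $c_n\to0$ uniformly in the last three terms, so there $H_n\to0$ pointwise and the terms tend to $0$ by dominated convergence. In the term with $c_n=1$,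
$$H_n\to K(\alpha)L(\beta),\qquad K(\alpha)=\int a_1(\sigma,0)e^{i\alpha_s\sigma}d\sigma,\quad L(\beta)=\int b_1(0,\xi)e^{i\beta_x\xi}d\xi .$$
Now $\hat AK$ is integrable: $K$ decays rapidly in $\alpha_s$, hence on $\Gamma$, and $\hat A$ decays rapidly off $\Gamma$. Likewise $\hat EL$ is integrable. By Fubini the limit of (9) is the product of $(2\pi)^{-2}\int\hat AK\,d\alpha$ and $(2\pi)^{-2}\int\hat EL\,d\beta$. For a mollification $A_\varepsilon$, $(2\pi)^{-2}\int\hat A_\varepsilon K\,d\alpha=\int A_\varepsilon(\sigma,0)a_1(\sigma,0)d\sigma=\int A_\varepsilon(\sigma,0)d\sigma$. As $\varepsilon\to0$ the left side converges by dominated convergence and the right side by continuity of restriction. So the first factor is $\langle A|_{x=0},1\rangle$, and similarly the second is $\langle E|_{s=0},1\rangle$. Therefore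
$$0=\Big(\int_{W^s_{loc}}a\,\tilde u\Big)\Big(\int_{W^u_{loc}}b\,\tilde u_*\Big)\qquad\text{for all }a,b\in C_c^\infty(R).\tag{10}$$
If some $a$ makes the first factor nonzero, then the second vanishes for all $b$. So $\tilde u|_{W^s_{loc}\cap R}=0$ or $\tilde u_*|_{W^u_{loc}\cap R}=0$.

**Step 8: spread along the leaf.** In the first case, by (1), $u|_{W^{cs}(\gamma)}=0$ near $q$ in the leaf. A point of $W^{cs}(\gamma)$ lies on the strong stable leaf of some $y\in\gamma$. At large times $t$ with $\varphi_t(y)=q$ it is carried by $\varphi_t$ into any prescribed neighborhood of $q$ in the leaf. Since $\varphi_t^*u=e^{\lambda t}u$ and $\varphi_t$ maps the leaf to itself, $u$ restricted to the leaf vanishes near that point as well. So $u|_{W^{cs}(\gamma)}=0$. The second case is the same with time reversed. $\square$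

In the example of Section 4 both restrictions to the axes are nonzero although the wedge product is zero; what is missing there is the invariance (2), which gave (6).

## 8. From one dense leaf to every plaque

Suppose the first alternative holds: $u|_{W^{cs}(\gamma)}=0$. We show that $u$ restricts to $0$ on every weak stable leaf.

**Step 1: $W^{cs}(\gamma)$ is dense.** Let $V$ be non-empty and open. Choose $V'\subset V$ non-empty open and $\varepsilon'>0$ with $W^{uu}_{\varepsilon'}(y)\subset V$ for $y\in V'$, where $W^{uu}_\varepsilon$ denotes strong unstable pieces of radius $\varepsilon$. By local product structure there are $\varepsilon,\rho_0>0$ such that $W^{uu}_\varepsilon(y')$ meets $W^{cs}_{loc}(q)$ whenever $d(y',q)<\rho_0$. By (F3) there are $y\in V'$ and $t$ with $d(\varphi_ty,q)<\rho_0$ and $\varepsilon N_u(t)<\varepsilon'$. Since $\varphi_{-t}$ shrinks strong unstable lengths by $N_u(t)$, $\varphi_t(W^{uu}_{\varepsilon'}(y))\supset W^{uu}_\varepsilon(\varphi_ty)$, which meets $W^{cs}_{loc}(q)$. Apply $\varphi_{-t}$: $V\cap W^{cs}(\gamma)\ne\emptyset$.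

**Step 2: boxes adapted to the weak stable foliation.** Near $z_0\in\mathcal M$ take flow box coordinates $(w_1,w,y)\in(-3r,3r)^3$, defined on a slightly larger set, with $X=\partial_{w_1}$, and $E_s=\mathbb R\partial_w$, $E_u=\mathbb R\partial_y$ at $z_0=0$. The bundle $E_{cs}$ contains, and is invariant under, $\partial_{w_1}$. So $E_{cs}=\ker\eta_{loc}$ with
$$\eta_{loc}=dy-p(w,y)\,dw,\qquad p\in C^1$$
by (F2). (This $p$ has nothing to do with the function $p$ of Section 7.) As $p(0,0)=0$, for $r$ small $|p|\le\frac12$. For $|w|<r$, $|x|\le2r$ the plaques are $\{y=G(w,x)\}$, where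
$$\partial_wG=p(w,G),\qquad G(0,x)=x,\qquad|\partial_wG|\le\tfrac12,\qquad|G|\le\tfrac52r .$$
Following the plaque from a point with $|w|,|y|<r$ back to $w=0$ changes $y$ by at most $\frac r2$, so the plaques with $|x|\le\frac32r$ cover the *inner box* $\mathcal O=(-r,r)^3$. By (F1), $x\mapsto G(\cdot,x)$ is continuous into every $C^k$. By (F2) and the theory of $C^1$ differential equations, $(w,x)\mapsto(w,G(w,x))$ is a $C^1$ diffeomorphism onto its image with Jacobian
$$D(w,x)=\partial_xG=\exp\int_0^wp_y(w',G(w',x))\,dw'>0 .\tag{11}$$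

**Step 3: restrict to plaques with uniform control.** Let $\tilde u$ be as in (1), on $(-3r,3r)^2\ni(w,y)$. Take $\zeta_0\in C_c^\infty((-3r,3r)^2)$ equal to $1$ near $[-r,r]\times[-\frac52r,\frac52r]$ and write $\zeta_0\tilde u=A\,dw+B\,dy$. Over $0$, $WF(\tilde u)\subset\mathbb R\,dw$; so for $r$ small $\hat A,\hat B=O(\langle\alpha\rangle^N)$, rapidly decaying off $\Gamma=\{|\alpha_y|\le|\alpha_w|\}$. For $\psi\in C_c^\infty((-r,r))$ and $|x|\le2r$, the restriction of $A$ to $y=G(w,x)$ is
$$\langle A|_x,\psi\rangle=(2\pi)^{-2}\int\hat A(\alpha)I_x(\alpha)\,d\alpha,\qquad I_x(\alpha)=\int\psi(w)e^{i(\alpha_ww+\alpha_yG(w,x))}dw .\tag{12}$$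
To see this, note that on $\Gamma$ the $w$-derivative of the phase is at least $|\alpha_w|-\frac12|\alpha_y|\ge\frac12|\alpha_w|$ in modulus, and its higher derivatives are $O(|\alpha_w|)$ uniformly in $x$. So by non-stationary phase
$$|I_x(\alpha)|\le C\|\psi\|_{C^k}\langle\alpha\rangle^{-k}\ (\alpha\in\Gamma),\qquad|I_x(\alpha)|\le C\|\psi\|_{C^0}\ \text{elsewhere},\tag{13}$$
uniformly in $x$. With $k>N+2$ the integral (12) converges absolutely. For smooth $A$ it is Fourier inversion; for general $A$ mollify, and use dominated convergence on the right and continuity of pullback (F4) on the left (the conormals of the curve $y=G(w,x)$, multiples of $dy-\partial_wG\,dw$, lie outside $\Gamma$). We obtain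
$$|\langle A|_x,\psi\rangle|\le C\|\psi\|_{C^k}\quad\text{uniformly in }x,\tag{14}$$
with a $k$ that depends only on $u$ and the box, and for fixed $\psi$ the pairing is continuous in $x$ by dominated convergence, since $I_x(\alpha)$ is. The same holds for $B$.

**Step 4: pass from a dense set of plaques to all.** The restriction of $\tilde u$ to the plaque is $(A|_x+\partial_wG(\cdot,x)\,B|_x)\,dw$. As $W^{cs}(\gamma)$ is dense and consists of whole plaques in the box, this restriction vanishes for a dense set of $x$. It is continuous in $x$: for $\psi$ fixed, $\langle A|_x,\psi\rangle$ is continuous; and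
$$\langle B|_x,\psi\,\partial_wG(\cdot,x)\rangle=\langle B|_x,\psi\,\partial_wG(\cdot,x_0)\rangle+\langle B|_x,\psi\,(\partial_wG(\cdot,x)-\partial_wG(\cdot,x_0))\rangle,$$
where the first term is continuous in $x$ and the second tends to $0$ as $x\to x_0$ by (14), because $\partial_wG(\cdot,x)\to\partial_wG(\cdot,x_0)$ in $C^k$. Hence, in every adapted box,
$$A|_x=-\partial_wG(\cdot,x)\,B|_x\quad\text{for all }|x|\le2r;\tag{15}$$
that is, $u$ restricts to $0$ on every weak stable plaque.

## 9. Contraction along strong stable curves and the smoothness of the Jacobian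

What remains is the following statement; transitivity is not needed for it.

**Proposition 2.** Let $X$ be an Anosov vector field on a closed $3$-manifold, $u\in\mathcal D'_{E_u^*}$, $\iota_Xu=0$, $\mathcal L_Xu=\lambda u$, and $\liminf_{t\to\infty}e^{t\,\mathrm{Re}\lambda}N_s(t)=0$. If $u$ restricts to $0$ on every weak stable plaque, then $u=0$.

Vanishing on plaques alone is not enough: in the plane, $\delta(w)\,dy$ vanishes on every line $y=\mathrm{const}$. So contraction must enter, as in Lemma 0. A form that vanishes on the weak stable plaques sees only the transversal direction. In the pairing $\int u\wedge\beta=e^{\lambda t}\int u\wedge\varphi_t^*\beta$ with a test form $\beta$, only the part of $\varphi_t^*\beta$ along the stable direction should then matter, and this part is of size $N_s(t)$. To turn this into a proof, write $\int u\wedge\varphi_t^*\beta$ as an integral over plaques, by changing variables $(w,y)=(w,G(w,x))$. There is an obstacle. The Jacobian $D$ then multiplies the test function on each plaque, and (14) requires control of $k$ derivatives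 in $w$, with $k$ depending on $u$. But (F2) only says that $D$ is continuous. The way out is that we need regularity of $D(\cdot,x)$ *along* the plaque only. There $p_y$ can be recovered from a cocycle under the flow, and contraction makes the resulting series of derivatives converge. This is (18) below.

**Orientation.** All hypotheses lift to the orientation cover, and $u=0$ if its lift is $0$. So assume $\mathcal M$ oriented.

**Strong stable curves.** In an adapted box with $r$ small, let
$$c_x(w)=(\tau_x(w),w,G(w,x)),\quad|w|<r,\ |x|\le2r,\quad\tau_x(0)=0,$$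
parametrize the local strong stable leaf through $(0,0,x)$. (It lies in the weak stable plaque; and since $E_s=\mathbb R\partial_w$ at $0$, it is a graph over $w$ with $|\tau_x'|\le\frac12$ for $r$ small, so it stays in the coordinate domain.) By (F1) the $c_x$ are bounded in all $C^k$ uniformly in $x$. Write
$$\varphi_t(c_x(w))=\gamma_t(\ell_t(w))$$
with $\gamma_t$ an arclength parametrization of a strong stable leaf. All derivatives of $\gamma_t$ are bounded uniformly in $t$ and $x$ by (F1).

**Claim 1.** For $j\ge1$, uniformly in $t\ge0$, $w$, $x$,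
$$|\partial_w^j\ell_t(w)|\le C_jN_s(t).\tag{16}$$

**Proof.** We integrate the infinitesimal contraction rate. Let $e$ be the unit tangent of strong stable leaves and $\mathsf a=\langle\nabla_eX,e\rangle$, which does not depend on the sign of $e$. For $v(\sigma)=d\varphi_\sigma v$ with $v\in E_s$, $\frac12\frac{d}{d\sigma}|v|^2=\langle\nabla_vX,v\rangle=\mathsf a|v|^2$. Hence
$$|\partial_w\ell_t|=|d\varphi_tc_x'|=e^{\Lambda_t},\qquad\Lambda_t=\log|c_x'|+\int_0^t\mathsf a(\varphi_\sigma c_x(w))\,d\sigma .$$
Along an arclength parametrization $\gamma$, $\mathsf a(\gamma)=\langle\nabla_{\gamma'}X,\gamma'\rangle$, so $\mathsf a\circ\gamma$ has bounded derivatives of every order. For $j=1$, (16) is the definition of $N_s$ together with $|c_x'|\le C$. Suppose (16) holds up to order $j$. By the Faà di Bruno formula, for $1\le i\le j$ every term of $\partial_w^i[\mathsf a(\gamma_\sigma(\ell_\sigma(w)))]$ contains a derivative of $\ell_\sigma$, and its other factors are bounded. So this derivative is $O(N_s(\sigma))$. As $\int_0^\infty N_s<\infty$ and $|c_x'|\ge c>0$,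 $\partial_w^i\Lambda_t=O(1)$ for $1\le i\le j$. Hence $\partial_w^{j+1}\ell_t=\pm\partial_w^je^{\Lambda_t}=e^{\Lambda_t}\,O(1)=O(N_s(t))$. $\square$

**Claim 2.** For every $k$, $\|D(\cdot,x)\|_{C^k}$ is bounded uniformly in $x$.

**Proof.** By (11) it suffices to bound $w\mapsto p_y(w,G(w,x))$ in every $C^k$.

*A form with kernel $E_{cs}$.* Let $\mathcal Y\subset T\mathcal M$ be a smooth line bundle transverse to $E_{cs}$ (a $C^0$ approximation of $E_u$), let $Y$ be local unit sections of it (unique up to sign), and let $\eta$ be the local $1$-form with $\ker\eta=E_{cs}$, $\eta(Y)=1$ (unique up to the same sign). It is $C^1$ by (F2). By invariance of $E_{cs}$, $\mathcal L_X\eta=r_0\eta$. Evaluating on $Y$, $r_0=-\eta([X,Y])$, which is globally defined, since the sign cancels, and $C^1$. Hence $\varphi_t^*\eta=\pm J_t\eta$ with $\log J_t=\int_0^tr_0\circ\varphi_\sigma\,d\sigma$. By (F1) the tangent planes of weak stable leaves are uniformly smooth along the leaves. Hence so is $\eta$, and $r_0$ has bounded derivatives of every order in arclength along strong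 stable leaves.

*The cocycle.* As $\eta$ is $C^1$ and pulls back to $0$ on the smooth leaves, $d\eta|_{E_{cs}}=0$. So for $Z\in E_{cs}$ the covector $d\eta(Z,\cdot)$ annihilates $E_{cs}$, hence is a multiple of $\eta$. There is a continuous section $\kappa$ of the dual bundle of $E_{cs}$, given by $\kappa(Z)=d\eta(Z,Y)$ and independent of the sign choice, with
$$d\eta(Z,V)=\kappa(Z)\,\eta(V),\qquad Z\in E_{cs},\ V\in T\mathcal M .$$
Choose signs so that $\varphi_t^*\eta=J_t\eta$ locally. For $Z\in E_{cs}$,
$$d(J_t\eta)(Z,V)=dJ_t(Z)\,\eta(V)+J_t\,\kappa(Z)\,\eta(V),$$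
$$(\varphi_t^*d\eta)(Z,V)=\kappa(d\varphi_tZ)\,\eta(d\varphi_tV)=J_t\,\kappa(d\varphi_tZ)\,\eta(V).$$
The two are equal because $d(\varphi_t^*\eta)=\varphi_t^*d\eta$. Thus
$$\kappa(d\varphi_tZ)=\kappa(Z)+d(\log J_t)(Z).\tag{17}$$
For $Z\in E_s$ the left side tends to $0$ as $t\to\infty$, since $\kappa$ is bounded. So
$$\kappa(c_x'(w))=-\int_0^\infty\partial_w\big[r_0(\varphi_\sigma c_x(w))\big]\,d\sigma .\tag{18}$$
By (16) and Faà di Bruno every $w$-derivative (of order $\ge0$) of the integrand is $O(N_s(\sigma))$, which is integrable. So $w\mapsto\kappa(c_x'(w))$ is bounded in every $C^k$ uniformly in $x$.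

*Comparison with the box.* In the box $\eta_{loc}=h_0\eta$ with $h_0=\eta_{loc}(Y)=dy(Y)-p\,dw(Y)$. This is bounded away from $0$, since $Y$ is transverse to $E_{cs}$, and uniformly smooth along plaques, since $p=\partial_wG$ there. For $Z\in E_{cs}$,
$$d\eta_{loc}(Z,V)=dh_0(Z)\,\eta(V)+h_0\,\kappa(Z)\,\eta(V)=\big(\kappa(Z)+d\log|h_0|(Z)\big)\,\eta_{loc}(V).$$
On the other hand $d\eta_{loc}=p_y\,dw\wedge dy$, and $dy(Z)=p\,dw(Z)$ gives $d\eta_{loc}(Z,V)=p_y\,dw(Z)\,\eta_{loc}(V)$. With $Z=c_x'(w)$, where $dw(Z)=1$,
$$p_y(w,G(w,x))=\kappa(c_x'(w))+\partial_w\log|h_0(c_x(w))| .\tag{19}$$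
The right side is bounded in every $C^k$ in $w$ uniformly in $x$. $\square$

## 10. Invariant forms that vanish on weak stable plaques are zero

We now prove Proposition 2.

**Step 1: a Fubini formula over plaques.** For $F\in C_c^\infty((-r,r)^2)$,
$$\langle A,F\rangle=\int\big\langle A|_x,\ F(\cdot,G(\cdot,x))\,D(\cdot,x)\big\rangle\,dx,\tag{20}$$
and likewise for $B$. (Only $|x|\le\frac32r$ contributes.) For smooth $A$ this is the change of variables $(w,x)\mapsto(w,G(w,x))$. In general put $\psi_x=F(\cdot,G(\cdot,x))D(\cdot,x)$. By Claim 2 these test functions are bounded in every $C^k$ uniformly in $x$, so the bounds (13) on $I_x$, with $\psi=\psi_x$, hold uniformly in $x$. If $A$ is replaced by mollifications, $\hat A$ is multiplied by bounded factors tending to $1$, so by (12) and dominated convergence the integrand on the right of (20) converges uniformly in $x$. The left side converges too. The limiting integrand is continuous in $x$, because $\psi_x(w)$ and $G(w,x)$ are continuous in $(w,x)$ and dominated convergence applies in (12). This proves (20).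

**Step 2: only the stable part of the test form contributes.** Let $\{\chi_i\}$ be a finite smooth partition of unity subordinate to inner boxes $\mathcal O_i$. Let $\beta$ be a smooth $2$-form, $b=\iota_X\beta$, $\beta_t=\varphi_t^*\beta$, so $b_t:=\iota_X\beta_t=\varphi_t^*b$ and $b_t(X)=0$. In the $i$-th box put $\chi=\chi_i$ and $u=e^{\lambda w_1}\pi^*\tilde u$. Write $\beta_t=dw_1\wedge b_t+(\text{a multiple of }dw\wedge dy)$. The wedge of $u$ with the last part is zero, since $u$ has no $dw_1$. So up to an orientation sign
$$\int u\wedge\chi\beta_t=-\int_Q\tilde u\wedge\bar b,\qquad\bar b=\int e^{\lambda w_1}\chi\,b_t\,dw_1=\bar b_w\,dw+\bar b_y\,dy ,$$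
with $\bar b_w,\bar b_y\in C_c^\infty((-r,r)^2)$. By (20) and then (15),
$$\int_Q\tilde u\wedge\bar b=\langle A,\bar b_y\rangle-\langle B,\bar b_w\rangle=-\int\Big\langle B|_x,\ \big(\bar b_w+\partial_wG\,\bar b_y\big)(\cdot,G(\cdot,x))\,D(\cdot,x)\Big\rangle\,dx .$$
By (14) and Claim 2, with a fixed $k$ depending only on $u$ (take the largest over the finitely many boxes),
$$\Big|\int u\wedge\chi\beta_t\Big|\le C\sup_{|x|\le2r}\big\|(\bar b_w+\partial_wG\,\bar b_y)(\cdot,G(\cdot,x))\big\|_{C^k}.\tag{21}$$
The vector $\partial_w+\partial_wG\,\partial_y$ is tangent to the plaque: this is the stable part announced in Section 9.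

**Step 3: the stable part is $O(N_s(t))$ in $C^k$.** Put $\Psi_x(w_1,w)=(w_1,w,G(w,x))$. Since $b_t(\partial_w\Psi_x)=b(d\varphi_t\,\partial_w\Psi_x)$,
$$(\bar b_w+\partial_wG\,\bar b_y)(w,G(w,x))=\int e^{\lambda w_1}\chi(\Psi_x)\,b\big(\partial_w(\varphi_t\Psi_x)\big)\,dw_1 .$$
The flow shifts $w_1$, so $\Psi_x(w_1,w)=\varphi_h(c_x(w))$ with $h=w_1-\tau_x(w)$. Put $\mathsf p(w)=\varphi_t(c_x(w))$. Then $\varphi_t\Psi_x=\varphi_h(\mathsf p)$ and $\partial_w(\varphi_t\Psi_x)=-\tau_x'X+d\varphi_h\,\mathsf p'(w)$. Since $b(X)=\iota_X\iota_X\beta=0$,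
$$b\big(\partial_w(\varphi_t\Psi_x)\big)=b_{\varphi_h(\mathsf p)}(d\varphi_h\,\mathsf p').\tag{22}$$
Embed $\mathcal M$ in some $\mathbb R^K$ and extend the coefficients of the smooth family of forms $\varphi_h^*b$; the right side of (22) becomes $\sum_jb_j(h,\mathsf p)\,\mathsf p_j'$ with smooth functions $b_j$ independent of $t$. Here $h$ ranges in a bounded set and its $w$-derivatives are bounded. So each $w$-derivative of order $\le k$ of (22) is a sum of products of bounded factors, each product containing a factor $\partial_w^j\mathsf p$ (some component) with $j\ge1$. From $\mathsf p=\gamma_t\circ\ell_t$, (16), and the uniform bounds on $\gamma_t$, $\partial_w^j\mathsf p=O(N_s(t))$ for $j\ge1$. Also $\chi(\Psi_x)$ is bounded in $C^k$ in $w$. Hence the right side of (21) is at most $C'N_s(t)$, with $C'$ independent of $t\ge0$.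

**Step 4: let $t\to\infty$.** Since $\varphi_t$ is isotopic to the identity it preserves orientation, and $\varphi_t^*u=e^{\lambda t}u$. So for all $t\ge0$
$$\Big|\int u\wedge\beta\Big|=\Big|\int\varphi_t^*(u\wedge\beta)\Big|=e^{t\,\mathrm{Re}\lambda}\Big|\sum_i\int u\wedge\chi_i\beta_t\Big|\le C''e^{t\,\mathrm{Re}\lambda}N_s(t).$$
Take the $\liminf$: $\int u\wedge\beta=0$ for all smooth $\beta$. So $u=0$. $\square$

## 11. Proof of Theorem A

Let $u\wedge u_*=0$ on a non-empty open set. By (F3) a periodic orbit $\gamma$ passes through some point $q$ of it. By Proposition 1, $u|_{W^{cs}(\gamma)}=0$ or $u_*|_{W^{cu}(\gamma)}=0$.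

In the first case (15) holds, that is, $u$ restricts to $0$ on every weak stable plaque, and Proposition 2 gives $u=0$.

The second case is the first one for $-X$, which is again transitive Anosov. For $-X$ the roles of $E_s,E_u$ are exchanged, hence so are those of $E_s^*,E_u^*$; so $u_*$ has its wavefront set where Section 8 and Proposition 2 for $-X$ require it, and $W^{cu}(\gamma)$ is the weak stable leaf of $\gamma$ for $-X$. Moreover $\mathcal L_{-X}u_*=-\mu u_*$, and $N_s$ is replaced by $N_u$, so the hypothesis needed is $\liminf_{t\to\infty}e^{-t\,\mathrm{Re}\mu}N_u(t)=0$, which is assumed. Thus $u_*=0$. $\blacksquare$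

For $\lambda=\mu=0$ both rate conditions hold because $N_s,N_u=O(e^{-\chi t})$. So $u\wedge u_*=0$ implies $u=0$ or $u_*=0$ for $u\in\mathrm{Res}_0^1$, $u_*\in\mathrm{Res}_{0*}^1$, for every transitive Anosov $X$ on every closed $3$-manifold. If both are nonzero, $u\wedge u_*$ vanishes on no non-empty open set, so $\operatorname{supp}(u\wedge u_*)=\mathcal M$.

## 12. The borderline rate, and the dimension of the span of the wedge products

**Proof of Proposition B.** Let $X$ generate the geodesic flow on the unit tangent bundle of a closed oriented hyperbolic surface. There is a smooth frame $X,U_s,U_u$ with $d\varphi_tU_s=e^{-t}U_s$ and $d\varphi_tU_u=e^tU_u$. Let $\eta$ be the smooth $1$-form with $\eta(U_u)=1$, $\eta(X)=\eta(U_s)=0$. Then $\iota_X\eta=0$ and $\varphi_t^*\eta=e^t\eta$, i.e. $\mathcal L_X\eta=\eta$. Take $u=u_*=\eta$, so $\lambda=\mu=1$; the wavefront sets are empty. For $u_*$ the hypothesis holds, since $e^{-t}N_u(t)\asymp e^{-2t}\to0$. For $u$ we have $e^tN_s(t)\asymp1$, which is $O(1)$. Yet $u\wedge u_*=\eta\wedge\eta=0$ with $u,u_*\ne0$.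 $\square$

The form $\eta$ also vanishes on every weak stable leaf, so it shows that the rate condition in Proposition 2 cannot be relaxed to $O(1)$ either.

**Proof of Corollary C.** The spaces $\mathrm{Res}^1_0$ and $\mathrm{Res}^1_{0*}$ are finite dimensional over $\mathbb C$ (Faure–Sjöstrand, Comm. Math. Phys. 308 (2011), whose method applies to vector bundles; Dyatlov–Zworski, Ann. Sci. ENS 49 (2016)). Let $K$ be the kernel of the linear map
$$\mathrm{Res}^1_0\otimes\mathrm{Res}^1_{0*}\to\mathcal D'(\mathcal M;\Lambda^2),\qquad u\otimes u_*\mapsto u\wedge u_* ;$$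
its image is $\operatorname{span}\{u\wedge u_*\}$, of dimension $mn-\dim K$.

If $K=0$, this is $mn\ge m+n-1$, because $(m-1)(n-1)\ge0$.

If $K\ne0$, Theorem A says that $K$ contains no tensor $u\otimes u_*$ with $u,u_*\neq0$. In other words $\mathbb P(K)$ is disjoint from the Segre variety of decomposable tensors, which is projective of dimension $m+n-2$ in $\mathbb P^{mn-1}$. By the projective dimension theorem, two closed subvarieties of $\mathbb P^{mn-1}$ whose dimensions add up to at least $mn-1$ intersect. So $(\dim K-1)+(m+n-2)<mn-1$, that is, $\dim K\le mn-m-n+1$, and the image has dimension at least $m+n-1$. $\square$
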